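\title{Nilpotent groups of odd order and the functional equation $f(xk)=xf(x)$}

\begin{abstract}
A group $G$ is a $J$-group if there are an element $k\in G$ and a function $f\colon G\to G$ with $f(xk)=xf(x)$ for all $x\in G$. We show that not every finite nilpotent group of odd order is a $J$-group: for every odd prime $p$ there is a finite $p$-group that fails, for example one of order $3^{31}$. The examples belong to the family $\mathbb{Z}[\zeta]/(1-\zeta)^r\rtimes\mathbb{Z}/p^m$, with $\zeta$ a primitive $p^m$-th root of unity, and we determine exactly which members of this family are $J$-groups; the obstruction is a quadratic Gauss sum. In the other direction, for odd $p$ every $p$-group of class at most $(p^2-1)/2$ is a $J$-group, and so is every nilpotent group of odd order and class at most $4$.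
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite. A group $G$ is a \emph{$J$-group} if there are an element $k\in G$ and a function $f\colon G\to G$ such that
\begin{equation}\label{eq:J}
f(xk)=xf(x)\qquad\text{for all }x\in G.
\end{equation}
Nothing else is required of $f$. Equation \eqref{eq:J} computes $f(xk)$ from $f(x)$, so on each left coset $x\langle k\rangle$ the function is determined by a single value, and the only constraint is that this value must return after $n=|k|$ steps around the coset. The function $f$ can therefore be eliminated: by Lemma~\ref{lem:closing} below, \eqref{eq:J} has a solution exactly when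
\[
xk^{n-1}\cdot xk^{n-2}\cdots xk\cdot x=1\qquad\text{for all }x\in G.
\]
In an abelian group this identity reads $x^nk^{n(n-1)/2}=1$, and if the order is odd it holds as soon as $n$ is the exponent of $G$. So abelian groups of odd order are $J$-groups, and in general the identity is a twisted form of the law $x^n=1$.

It is known that no group of even order is a $J$-group and that not every group of odd order is one; we include short proofs of both facts (Proposition~\ref{prop:necessary} and Example~\ref{ex:21}). The question we answer comes from \cite{BBDFG}: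
\begin{quote}
\emph{Is every finite nilpotent group of odd order a $J$-group?}
\end{quote}
One would guess that it is. The question reduces to $p$-groups with $p$ odd; those that are abelian, of exponent $p$, or of class at most $4$ are all $J$-groups by Theorem~\ref{thm:positive}; and the counterexample of order $21$ in Example~\ref{ex:21} depends on the interplay of two different primes, which is absent in a nilpotent group. The answer is nevertheless no.

Let $p$ be an odd prime and $m,r\ge1$. Let $\zeta$ be a primitive $p^m$-th root of unity in $\mathbb{C}$, and put $R=\mathbb{Z}[\zeta]$, $\lambda=1-\zeta$ and $A=R/\lambda^rR$. Let $G(p,m,r)=A\rtimes\mathbb{Z}/p^m$ be the set $A\times\mathbb{Z}/p^m$ with the multiplication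
\[
(a,u)(b,w)=(a+\zeta^ub,\;u+w).
\]
This is a $p$-group of order $p^{r+m}$ and nilpotency class $r$ (Lemma~\ref{lem:group}). We write $\varphi(p^m)=p^{m-1}(p-1)$.

\begin{theorem}\label{thm:answer}
For every odd prime $p$, the $p$-group $G(p,3,r)$ is not a $J$-group whenever $\frac32p^2(p-1)<r\le 2p^2(p-1)$. For example, $G(3,3,28)$, of order $3^{31}$, is a nilpotent group of odd order that is not a $J$-group.
\end{theorem}

This is the first nonempty case of a complete classification within the family.

\begin{theorem}\label{thm:family}
The group $G(p,m,r)$ fails to be a $J$-group if and only if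
\[
\tfrac m2\,\varphi(p^m)<r\le(m-1)\,\varphi(p^m).
\]
\end{theorem}

The counterexamples have large class, and some lower bound on the class is forced. We write $\exp$ for the exponent, $Z(G)$ for the center, $C_n$ for the cyclic group of order $n$, and $\gamma_1(G)=G$, $\gamma_{i+1}(G)=[\gamma_i(G),G]$ for the lower central series, with $[y,z]=y^{-1}z^{-1}yz$; a group $G\neq1$ has class $c$ if $\gamma_c(G)\ne1=\gamma_{c+1}(G)$.

\begin{theorem}\label{thm:positive}
\begin{enumerate}
\item[(1)] A nilpotent group of odd order is a $J$-group if and only if all its Sylow subgroups are.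
\item[(2)] If $|G|$ is odd and $\exp Z(G)=\exp G$, then $G$ is a $J$-group. Hence every group $G$ of odd order is a direct factor of the $J$-group $G\times C_{\exp G}$, and the property does not pass to direct factors.
\item[(3)] Let $p$ be an odd prime. A $p$-group of class at most $(p^2-1)/2$ is a $J$-group. A $p$-group $G$ of class at most $p^2-1$ with $\exp\gamma_2(G)=\exp G$ is a $J$-group.
\item[(4)] Every nilpotent group of odd order and class at most $4$ is a $J$-group.
\end{enumerate}
\end{theorem}

We do not claim that the class bounds in part (3) are sharp.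

Section~\ref{sec:closing} eliminates $f$ and proves parts (1) and (2) of Theorem~\ref{thm:positive}. Section~\ref{sec:small} works out two small cases that show the mechanism behind the counterexamples. Section~\ref{sec:family} proves Theorems~\ref{thm:answer} and~\ref{thm:family}, and Section~\ref{sec:class} proves parts (3) and (4) of Theorem~\ref{thm:positive} by a collection argument.

\section{The closing condition}\label{sec:closing}

For $x,k\in G$ define $F_0=1$ and $F_{s+1}=xk^sF_s$, so that
\[
F_s=F_s(x;k)=xk^{s-1}\cdot xk^{s-2}\cdots xk\cdot x .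
\]
We say that an element $k$ of order $n$ \emph{works} if $F_n(x;k)=1$ for all $x\in G$.

\begin{lemma}\label{lem:closing}
A group $G$ is a $J$-group if and only if some $k\in G$ works.
\end{lemma}

\begin{proof}
Let $n=|k|$. Suppose that $f$ satisfies \eqref{eq:J}. Then $f(xk^{s+1})=xk^sf(xk^s)$, so $f(xk^s)=F_s(x;k)f(x)$ by induction on $s$. For $s=n$ this gives $f(x)=F_n(x;k)f(x)$, that is, $F_n(x;k)=1$.

Conversely, suppose that $k$ works. Choose a representative $x$ of each left coset of $\langle k\rangle$ and set $f(xk^s)=F_s(x;k)$ for $0\le s<n$. Let $y=xk^s$. If $s<n-1$, then $f(yk)=F_{s+1}=xk^sF_s=yf(y)$. If $s=n-1$, then $f(yk)=f(x)=1=F_n=xk^{n-1}F_{n-1}=yf(y)$.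
\end{proof}

Two ways of rewriting $F_n$ will be used. Since $k^n=1$, we may replace $k^{n-i}$ by $k^{-i}$:
\begin{equation}\label{eq:neg}
F_n(x;k)=xk^{-1}\cdot xk^{-2}\cdots xk^{-(n-1)}\cdot xk^{-n}.
\end{equation}
Let $T_i=i(i+1)/2$ be the triangular numbers. Since $k^{T_{i-1}}k^{-T_i}=k^{-i}$, the product of the conjugates $k^{-T_i}xk^{T_i}$ for $i=0,\dots,n-1$, in this order, equals $F_n(x;k)\,k^{T_{n-1}}$. If $n$ is odd, then $n$ divides $T_{n-1}=n(n-1)/2$, and so
\begin{equation}\label{eq:conj}
F_n(x;k)=\prod_{i=0}^{n-1}k^{-T_i}xk^{T_i}\qquad(n=|k|\text{ odd}).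
\end{equation}
The exponent $T_i$ is quadratic in $i$. This is how Gauss sums enter the problem.

\begin{proposition}\label{prop:necessary}
Suppose that $k\in G$ works, and let $n=|k|$. Then $n$ and $|G|$ are odd, and $n$ is a multiple of the exponent of every abelian quotient of $G$.
\end{proposition}

\begin{proof}
Taking $x=1$ gives $k^{n(n-1)/2}=1$, so $n$ divides $n(n-1)/2$, which means that $n$ is odd.

Suppose that $|G|$ is even, and let $x$ be an element of order $2$. The factors $y_i=k^{-T_i}xk^{T_i}$ of \eqref{eq:conj} have order $2$. Moreover $2T_{n-1-i}=(n-1-i)(n-i)\equiv(i+1)i=2T_i\pmod n$, and $n$ is odd, so $y_{n-1-i}=y_i$. Put $h=(n-1)/2$ and $z=y_0y_1\cdots y_{h-1}$. Then $y_{h+1}\cdots y_{n-1}=y_{h-1}\cdots y_0=z^{-1}$, so $F_n(x;k)=zy_hz^{-1}\neq1$, a contradiction.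

Finally, in an abelian quotient the right side of \eqref{eq:conj} maps to the $n$-th power of the image of $x$, so every element of the quotient has order dividing $n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(1)]
A finite nilpotent group is the direct product of its Sylow subgroups, so by induction it suffices to show that, for $|G_1|$ and $|G_2|$ coprime, $k=(k_1,k_2)$ works in $G_1\times G_2$ if and only if $k_i$ works in $G_i$ for $i=1,2$. Let $n_i=|k_i|$. Then $k$ has order $n=n_1n_2$, and $F_n(x;k)=(F_n(x_1;k_1),F_n(x_2;k_2))$ for $x=(x_1,x_2)$. The factor $x_1k_1^s$ depends only on $s$ modulo $n_1$, so $F_n(x_1;k_1)=F_{n_1}(x_1;k_1)^{n_2}$. Since $n_2$ is coprime to $|G_1|$, this element is trivial if and only if $F_{n_1}(x_1;k_1)=1$. The same argument applies to $G_2$ with the indices exchanged.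
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(2)]
A finite abelian group contains an element whose order is its exponent, so there is $k\in Z(G)$ of odd order $n=\exp G$. By \eqref{eq:conj}, $F_n(x;k)=x^n=1$ for all $x$. For any $G$ of odd order, the group $G\times C_{\exp G}$ has exponent $\exp G$ and its center contains $C_{\exp G}$, so it is a $J$-group. Taking for $G$ a group of odd order that is not a $J$-group (Example~\ref{ex:21} or Theorem~\ref{thm:answer}) shows that the property does not pass to direct factors.
\end{proof}

In particular the coprimality in the proof of part (1) cannot be dropped. Part (2) also covers every nontrivial group of odd prime exponent $p$: it is a $p$-group, so its center is nontrivial and has exponent $p$.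

\section{Two small cases}\label{sec:small}

To show that a group is not a $J$-group, every candidate $k$ must be excluded. In a group $A\rtimes C$ with $A$ abelian and $C$ cyclic there are two natural tests. The quotient $C$ forces $|C|$ to divide $|k|$, by Proposition~\ref{prop:necessary}. And for $x\in A$, formula \eqref{eq:conj} turns $F_n(x;k)$ into an explicit multiple of $x$.

\begin{example}\label{ex:21}
The residue $2$ has multiplicative order $3$ in $\mathbb{F}_7$. Let $G=\mathbb{F}_7\rtimes\mathbb{Z}/3$ with $(a,u)(b,w)=(a+2^ub,u+w)$, a nonabelian group of order $21$. Suppose that $k=(a,u)$ works. The quotient $\mathbb{Z}/3$ forces $3\mid|k|$. Elements with $u=0$ have order $1$ or $7$, so $u\neq0$. Put $\omega=2^u\in\{2,4\}$. Then $1+\omega+\omega^2=0$ in $\mathbb{F}_7$, so $k^3=(a(1+\omega+\omega^2),0)=1$ and $n=3$. Conjugation $y\mapsto kyk^{-1}$ multiplies $\mathbb{F}_7$ by $\omega$, and $T_0,T_1,T_2=0,1,3$. For $x=(b,0)$, formula \eqref{eq:conj} gives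
\[
F_3(x;k)=\big((1+\omega^{-1}+\omega^{-3})\,b,\,0\big)=\big((2+\omega^2)\,b,\,0\big)=\big((1-\omega)\,b,\,0\big).
\]
Since $\omega\ne1$, this is nontrivial for $b\ne0$. So $G$ is not a $J$-group.
\end{example}

Both steps used that $3$ and $7$ are different primes: elements of $\mathbb{F}_7$ have order prime to $3$, and $1-\omega$ is invertible. To see what survives in a $p$-group, replace $\mathbb{F}_7$ by a ring of $3$-power order that still contains an element $\zeta$ with $1+\zeta+\zeta^2=0$. This is the case $p=3$, $m=1$ of our family.

\begin{example}\label{ex:31}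
Let $G=G(3,1,r)$, so $\zeta^2+\zeta+1=0$ and $\lambda^2=1-2\zeta+\zeta^2=-3\zeta$. For $k=(a,u)$ with $u\ne0$ and $\omega=\zeta^u$, the computation of Example~\ref{ex:21} applies word for word: $|k|=3$ and $F_3((b,0);k)=((1-\omega)b,0)$. Now $1-\omega$ is $\lambda$ or $1-\zeta^{-1}=-\zeta^{-1}\lambda$, so up to a unit it is a square root of $3$. It is nonzero in $A=R/\lambda^rR$ when $r\ge2$. The second test thus survives and excludes all $k\notin A$ for $r\ge2$. The first test does not survive: every nontrivial element of $A$ has order divisible by $3$. For instance, $G(3,1,2)$ has exponent $3$, because $3A=0$ and all elements outside $A$ have order $3$, so it is a $J$-group.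
\end{example}

For general $m$ the multiplier $1-\omega$ becomes a quadratic Gauss sum with $p^m$ terms, which up to a unit of the local ring at $\lambda$ is a square root of $p^m$. The second test succeeds if this square root does not annihilate $A$. The first test succeeds if $p^{m-1}$ does annihilate $A$, for then the elements of $A$ have order too small to work. Both can hold exactly when $m/2<m-1$, that is, $m\ge3$. Since $p$ behaves like $\lambda^{\varphi(p^m)}$, the two conditions are the two inequalities of Theorem~\ref{thm:family}.

\section{The groups $G(p,m,r)$}\label{sec:family}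

Fix $p,m,r$, and put $q=p^m$, $\varphi=\varphi(p^m)$ and $G=G(p,m,r)$. We identify $A$ with the normal subgroup of elements $(a,0)$.

\subsection*{The prime $\lambda$}
The minimal polynomial of $\zeta$ is the cyclotomic polynomial
\[
\Phi(t)=\frac{t^{p^m}-1}{t^{p^{m-1}}-1}=\prod_{0<w<q,\ p\nmid w}(t-\zeta^w),
\]
so $R\cong\mathbb{Z}[t]/(\Phi)$ is a free $\mathbb{Z}$-module of rank $\varphi$. Since $\Phi(1)=p$, we get $R/\lambda R\cong\mathbb{Z}/p$. Hence $\lambda$ is a prime element of the domain $R$. For $p\nmid w$, each of $\zeta,\zeta^w$ is a power of the other, so $1-\zeta$ and $1-\zeta^w$ divide each other. Thus $p=\prod(1-\zeta^w)$ is a unit times $\lambda^\varphi$.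

For $0\ne\alpha\in R$ let $\nu(\alpha)$ be the largest $j$ with $\lambda^j\mid\alpha$, and put $\nu(0)=\infty$. The maximum exists because a nonzero element of a free $\mathbb{Z}$-module is not divisible by every power of $p$. As $\lambda$ is prime, $\nu(\alpha\beta)=\nu(\alpha)+\nu(\beta)$. The image of $\alpha$ in $A$ vanishes if and only if $\nu(\alpha)\ge r$. We need three facts.
\begin{enumerate}
\item[(V1)] $\nu(p)=\varphi$. Hence $p^dA=0$ if and only if $d\varphi\ge r$.
\item[(V2)] If $\omega\neq1$ is a power of $\zeta$, then $\nu(1-\omega)\le p^{m-1}$. Indeed, $\omega$ is a primitive $p^{m-j}$-th root of unity for some $0\le j<m$. The argument above, applied to $\omega$, shows that $p$ is a unit times $(1-\omega)^{\varphi(p^{m-j})}$, so $\nu(1-\omega)=\varphi(p^m)/\varphi(p^{m-j})=p^j$.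
\item[(V3)] $\nu(\bar\alpha)=\nu(\alpha)$ for the complex conjugate $\bar\alpha$, because conjugation is an automorphism of $R$ and $\bar\lambda=-\zeta^{-1}\lambda$.
\end{enumerate}

Exponents of $\zeta$ are read in $\mathbb{Z}/q$, where $2$ is invertible since $p$ is odd.

\begin{lemma}\label{lem:gauss}
Let $c,h\in\mathbb{Z}/q$ with $c$ a unit, and let $S=\sum_{i\in\mathbb{Z}/q}\zeta^{ci^2+hi}$. Then $\nu(S)=\frac m2\varphi$.
\end{lemma}

\begin{proof}
Substituting $i=j+d$,
\[
S\bar S=\sum_{i,j}\zeta^{c(i^2-j^2)+h(i-j)}=\sum_{d}\zeta^{cd^2+hd}\sum_{j}\zeta^{2cdj}.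
\]
The inner sum is $q$ if $2cd=0$ in $\mathbb{Z}/q$ and $0$ otherwise. As $2c$ is a unit, only $d=0$ contributes, and $S\bar S=p^m$. By (V3) and (V1), $2\nu(S)=m\varphi$.
\end{proof}

\subsection*{Computing in $G$}
Multiplying out from the left gives, for elements with a common second coordinate,
\begin{equation}\label{eq:prod}
(b_0,w)(b_1,w)\cdots(b_{s-1},w)=\Big(\sum_{i=0}^{s-1}\zeta^{iw}b_i,\;sw\Big).
\end{equation}
Conjugation is given by
\begin{equation}\label{eq:act}
(a,u)(b,w)(a,u)^{-1}=\big(\zeta^ub+(1-\zeta^w)a,\;w\big),
\end{equation}
since the right side times $(a,u)$ is $(a+\zeta^ub,u+w)=(a,u)(b,w)$.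

\begin{lemma}\label{lem:group}
The group $G$ has order $p^{r+m}$ and class $r$, with $\gamma_{i+1}(G)=\lambda^iA$ for $i\ge1$. If $u\neq0$, then $(a,u)$ has the same order as $u$ in $\mathbb{Z}/q$.
\end{lemma}

\begin{proof}
Multiplication by $\lambda^i$ gives $R/\lambda R\cong\lambda^iR/\lambda^{i+1}R$, so $|A|=p^r$. By \eqref{eq:act}, $[(b,0),(a,u)]=((\zeta^{-u}-1)b,0)$. Here $\lambda$ divides $\zeta^{-u}-1$, and $u=-1$ gives $-\lambda b$, so $[\lambda^iA,G]=\lambda^{i+1}A$ for $i\ge0$. In particular $\lambda A\le\gamma_2(G)$. Since $\zeta$ acts trivially on $A/\lambda A$, the quotient $G/\lambda A$ is abelian, so $\gamma_2(G)=\lambda A$, and $\gamma_{i+1}(G)=\lambda^iA$ follows by induction. As $\lambda^{r-1}A\neq0=\lambda^rA$, the class is $r$.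

Let $u\neq0$ have order $s$ in $\mathbb{Z}/q$. The order of $(a,u)$ is a multiple of $s$. The element $\omega=\zeta^u\neq1$ satisfies $\omega^s=1$, so $\sum_{i<s}\omega^i=0$ in the domain $R$, and $(a,u)^s=(a\sum_{i<s}\omega^i,su)=1$ by \eqref{eq:prod}.
\end{proof}

The last statement is the reason to build $A$ from $\mathbb{Z}[\zeta]$: the order of an element outside $A$ is visible in the quotient $\mathbb{Z}/q$, however large $A$ is.

\subsection*{The two thresholds}
We split the candidates $k=(a,u)$ according to whether $u$ generates $\mathbb{Z}/q$. Each type has its own threshold in $r$.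

\begin{proposition}\label{prop:gen}
\begin{enumerate}
\item[(a)] If $r>\frac m2\varphi$, then no $k=(a,u)$ with $p\nmid u$ works.
\item[(b)] If $r\le\frac m2\varphi$, then $k=(0,1)$ works.
\end{enumerate}
\end{proposition}

\begin{proof}
In both parts $k$ has order $n=q$ by Lemma~\ref{lem:group}.

(a) Let $x=(b,0)$. The element $k^{-T_i}$ has second coordinate $-uT_i$, so $k^{-T_i}xk^{T_i}=(\zeta^{-uT_i}b,0)$ by \eqref{eq:act}. By \eqref{eq:conj},
\[
F_n(x;k)=(Sb,0),\qquad S=\sum_{i=0}^{q-1}\zeta^{-uT_i}=\sum_{i\in\mathbb{Z}/q}\zeta^{-\frac u2i^2-\frac u2i}.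
\]
Since $-u/2$ is a unit, $\nu(S)=\frac m2\varphi<r$ by Lemma~\ref{lem:gauss}. For $b=1+\lambda^rR$ we get $Sb\neq0$ in $A$, so $k$ does not work.

(b) Let $x=(b,w)$ be arbitrary. By \eqref{eq:act}, $k^{-T_i}xk^{T_i}=(\zeta^{-T_i}b,w)$. By \eqref{eq:conj} and \eqref{eq:prod},
\[
F_n(x;k)=(S_wb,\;qw)=(S_wb,0),\qquad S_w=\sum_{i=0}^{q-1}\zeta^{iw-T_i}=\sum_{i\in\mathbb{Z}/q}\zeta^{-\frac12i^2+(w-\frac12)i}.
\]
The second coordinate of $x$ changes only the linear term, so Lemma~\ref{lem:gauss} gives $\nu(S_w)=\frac m2\varphi\ge r$ for every $w$. Hence $F_n(x;k)=1$.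
\end{proof}

\begin{proposition}\label{prop:nongen}
\begin{enumerate}
\item[(a)] If $r\le(m-1)\varphi$, then no $k=(a,u)$ with $p\mid u$ works.
\item[(b)] If $r>(m-1)\varphi$, write $r=(d-1)\varphi+s$ with $1\le s\le\varphi$, and let $a=\lambda^{s-1}+\lambda^rR$. Then $k=(a,0)$ works.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $k$ works, then $q$ divides $|k|$ by Proposition~\ref{prop:necessary}, applied to the quotient $\mathbb{Z}/q$. Let $p\mid u$. If $u\neq0$, then $|k|=|u|\le p^{m-1}$ by Lemma~\ref{lem:group}. If $u=0$, then $|k|\le p^{m-1}$ because $p^{m-1}A=0$ by (V1). In both cases $k$ does not work.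

(b) We have $d\ge m$, and $\exp A=p^d$ by (V1). Since $\nu(p^{d-1}\lambda^{s-1})=r-1<r$, the element $k$ has order $n=p^d$. It is the deepest power of $\lambda$ with this order, and this is what makes it annihilate the error term below. Let $x=(b,w)$.

If $w=0$, then $x$ and $k$ lie in the abelian group $A$, and \eqref{eq:conj} gives $F_n(x;k)=x^n=1$.

If $w\ne0$, put $\omega=\zeta^w\neq1$. Because $d\ge m$, we have $\omega^n=1$, hence $\sum_{i=1}^n\omega^{i-1}=0$, and $nw=0$. Here \eqref{eq:neg} is the convenient form. Its factors are $xk^{-i}=(b,w)(-ia,0)=(b-i\omega a,w)$ for $i=1,\dots,n$, so \eqref{eq:prod} and $na=0$ give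
\[
F_n(x;k)=\Big(b\sum_{i=1}^n\omega^{i-1}-a\sum_{i=1}^ni\omega^i,\;nw\Big)=(-Da,\,0),\qquad D=\sum_{i=1}^{n-1}i\omega^i .
\]
Comparing coefficients of $\omega^i$,
\[
(1-\omega)D=\sum_{i=1}^{n-1}\omega^i-(n-1)\omega^n=-1-(n-1)=-n .
\]
Since $p\ge3$, (V2) gives $\nu(1-\omega)\le p^{m-1}<\varphi$. Therefore
\[
\nu(D\lambda^{s-1})=d\varphi-\nu(1-\omega)+s-1\ge d\varphi-(\varphi-1)+s-1=r,
\]
so $Da=0$ and $F_n(x;k)=1$.
\end{proof}

\begin{remark}
In (b) an arbitrary element of $A$ of maximal order need not work. In $G(3,1,2)$ take $k=(1,0)$ and $x=(0,1)$. The same computation gives $F_3(x;k)=(-D,0)$ with $\lambda D=-3$, and $\nu(D)=1<2$. The element prescribed by (b) is the central element $(\lambda,0)$.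
\end{remark}

\begin{proof}[Proof of Theorems~\ref{thm:answer} and~\ref{thm:family}]
If $\frac m2\varphi<r\le(m-1)\varphi$, then no element works, by part (a) of Propositions~\ref{prop:gen} and~\ref{prop:nongen}. Otherwise $r\le\frac m2\varphi$ or $r>(m-1)\varphi$, and part (b) of one of the propositions supplies an element that works. With Lemma~\ref{lem:closing} this proves Theorem~\ref{thm:family}. For $m=3$ we have $\varphi=p^2(p-1)$, and the range becomes $\frac32p^2(p-1)<r\le2p^2(p-1)$, which is nonempty. For $p=3$ it is $27<r\le36$, and $G(3,3,28)$ has order $3^{28+3}=3^{31}$. This proves Theorem~\ref{thm:answer}.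
\end{proof}

The range in Theorem~\ref{thm:family} is empty for $m\le2$, and for $m\ge3$ it forces $r>\frac32\varphi(27)=27$. So $G(3,3,28)$ has the smallest order and the smallest class among the members of the family that are not $J$-groups.

\section{Groups of small class}\label{sec:class}

If $x$ and $k$ commute, then $F_s(x;k)=x^{\binom s1}k^{\binom s2}$. To treat a $p$-group of small class, we extend this to an expansion with correction terms $c_i^{\binom si}$, and we need to know how deep in the lower central series the $c_i$ lie. The result is a formula of Hall--Petrescu type.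

An \emph{iterated commutator} in a set of symbols is a formal expression: each symbol is one, and if $y$ and $z$ are, then so is $[y,z]$. When the symbols are given values in a group, the expression has a value; by induction on the length, this value is $1$ if some symbol that occurs has the value $1$. An iterated commutator in $x$ and $k$ has \emph{content} $(a,b)$ if $x$ occurs $a$ times and $k$ occurs $b$ times.

\begin{lemma}\label{lem:HP}
Let $x,k$ be elements of a group. There are elements $c_1=x,c_2,c_3,\dots$ such that
\begin{equation}\label{eq:HP}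
F_s(x;k)=c_1^{\binom s1}c_2^{\binom s2}\cdots c_s^{\binom ss}\qquad\text{for all }s\ge0,
\end{equation}
and each $c_i$ is a product of iterated commutators in $x,k$ whose contents $(a,b)$ satisfy $a+2b\ge i$.
\end{lemma}

The equations \eqref{eq:HP} can be solved for $c_1,c_2,\dots$ one after another, since $c_s$ occurs last and with exponent $1$; the difficulty is the claim about contents. The word $F_s$ has $s$ occurrences of $x$ and $\binom s2$ occurrences of $k$. We index them by the points and the pairs of an $s$-element set, in such a way that deleting every letter that involves a given point turns the word for $s$ into the word for $s-1$. The binomial coefficients then count subsets, and $k$ has weight $2$ because it is indexed by pairs.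

For $s=2$ the indexed word is $X_1KX_0$, where $K$ belongs to the pair $\{0,1\}$. Using $yz=zy[y,z]$ twice to move $X_0$ to the left,
\[
X_1KX_0=X_1X_0K[K,X_0]=X_0\cdot X_1\cdot[X_1,X_0]K[K,X_0].
\]
The three groups of factors involve the sets $\{0\}$, $\{1\}$ and $\{0,1\}$. Substituting $x$ and $k$ gives $F_2=xkx=x^2c_2$ with $c_2=k[k,x]$, whose factors have contents $(0,1)$ and $(1,1)$.

\begin{proof}[Proof of Lemma~\ref{lem:HP}]
Define the $c_i$ recursively by \eqref{eq:HP}; then $c_1=F_1=x$. Fix $N\geq1$. We prove the claim about contents for all $i\le N$.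

Let $\Omega=\{0,\dots,N-1\}$, and let $\Gamma$ be the free group on letters $X_j$ with \emph{label} $\{j\}$, for $j\in\Omega$, and $K_{jl}$ with label $\{j,l\}$, for $0\le l<j<N$. The label of an iterated commutator in these letters is the union of the labels of the letters that occur in it; thus the label of $[y,z]$ is the union of the labels of $y$ and $z$. Fix a total order $\prec$ on the nonempty subsets of $\Omega$ in which smaller sets come first, that is, $|U|<|V|$ implies $U\prec V$. Let
\[
W=W_{N-1}W_{N-2}\cdots W_0,\qquad W_j=X_jK_{j,j-1}K_{j,j-2}\cdots K_{j,0}.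
\]

\emph{Collection.} We claim that $W=\prod_Um_U$ in $\Gamma$, where $U$ runs through the nonempty subsets of $\Omega$ in $\prec$-order and each $m_U$ is a product of iterated commutators with label $U$. We treat the sets $U$ in $\prec$-order. At the start of stage $U$, we have written $W$ as the product of the $m_{U'}$ with $U'\prec U$, followed by an uncollected part whose factors are iterated commutators with labels $V\succeq U$. For the first $U$ this holds with the letters of $W$ as factors. Let $z$ be the leftmost factor with label $U$ in the uncollected part. Every factor $y$ to its left in that part has a label $V\succ U$. Move $z$ past these factors one at a time, replacing $yz$ by $zy[y,z]$; each step reduces by one the number of factors to the left of $z$. The new factor $[y,z]$ has label $U\cup V$. Since $V\neq U$ and $|V|\ge|U|$, the set $V$ is not contained in $U$, so $U\cup V$ is larger than $U$ and $U\cup V\succ U$. Thus no new factor with label $U$ is created. When $z$ has reached the left end, remove it from the uncollected part and repeat with the next factor of label $U$. After finitely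 many steps these factors form $m_U$, and all remaining factors have labels $\succ U$. There are finitely many stages, so the claim follows.

\emph{Specialization.} For $S\subseteq\Omega$ let $\pi_S$ be the endomorphism of $\Gamma$ that fixes the letters whose label is contained in $S$ and sends the other letters to $1$. If $U\subseteq S$, then $\pi_S(m_U)=m_U$. If $U\not\subseteq S$, then every iterated commutator with label $U$ contains a letter whose label is not contained in $S$, so $\pi_S(m_U)=1$. Hence $\pi_S(W)=\prod_{U\subseteq S}m_U$. Let $\theta$ be the homomorphism with $\theta(X_j)=x$ and $\theta(K_{jl})=k$ for all $j,l$. If $j\notin S$, then $\pi_S(W_j)=1$. If $j\in S$ and exactly $t$ elements of $S$ are smaller than $j$, then $\theta\pi_S(W_j)=xk^t$. So for $|S|=s$ we get $\theta\pi_S(W)=xk^{s-1}\cdot xk^{s-2}\cdots x=F_s$, and therefore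
\[
F_s=\prod_{\emptyset\neq U\subseteq S}\theta(m_U)\qquad(\text{in }{\prec}\text{-order}).
\]
We show by induction on $s=|S|\ge1$ that $\theta(m_S)=c_s$. If $\theta(m_U)=c_{|U|}$ for all $U$ with $|U|<s$, then, since $\prec$ orders by size and $S$ has $\binom si$ subsets of size $i$, the right side is $c_1^{\binom s1}\cdots c_{s-1}^{\binom s{s-1}}\theta(m_S)$. Comparison with \eqref{eq:HP} gives $\theta(m_S)=c_s$.

\emph{Contents.} Let $|S|=i$. The map $\theta$ sends each factor of $m_S$ to an iterated commutator in $x,k$ of content $(a,b)$, where $a$ counts the occurrences of letters $X_j$ and $b$ those of letters $K_{jl}$. The set $S$ is the union of their labels, $a$ singletons and $b$ pairs, so $i\le a+2b$.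
\end{proof}

An iterated commutator of content $(a,0)$ with $a\ge2$ is a commutator of two elements of the abelian group $\langle x\rangle$, so it is trivial; the same holds for content $(0,b)$ with $b\ge2$, using $\langle k\rangle$. The contents $(1,0)$ and $(0,1)$ have $a+2b\le2$. Hence, for $i\ge3$, only contents with $a,b\ge1$ are needed in $c_i$.

Now let $G$ be a $p$-group of exponent $n=p^m$, and take $s=n$ in \eqref{eq:HP}. The identity $i\binom ni=n\binom{n-1}{i-1}$ shows that $\binom ni$ is divisible by $p^m$ if $p\nmid i$, and by $p^{m-1}$ if $p^2\nmid i$. So the indices divisible by $p$ cause the difficulty. A loss of one factor $p$ can be recovered by choosing $k$ as deep in the lower central series as its order $n$ allows, for then all proper commutators involving $k$ lie in a subgroup of exponent dividing $p^{m-1}$. This generalizes the choice of a central $k$ in Theorem~\ref{thm:positive}(2). A loss of two factors can first occur at $i=p^2$, and the bound on the class is used only to ensure that $c_i=1$ from there on.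

\begin{proof}[Proof of Theorem~\ref{thm:positive}(3)]
We may assume $G\neq1$. Let $n=p^m=\exp G$ and let $c$ be the class of $G$. Let $t\ge1$ be maximal with $\exp\gamma_t(G)=p^m$; it exists because $\gamma_1(G)=G$ and $\gamma_{c+1}(G)=1$. Then $\exp\gamma_{t+1}(G)$ divides $p^{m-1}$. In a $p$-group some element has order equal to the exponent, so we can choose $k\in\gamma_t(G)$ of order $n$. Let $x\in G$. By Lemma~\ref{lem:HP}, $F_n(x;k)=\prod_{i=1}^nc_i^{\binom ni}$, and we show that every factor is trivial.

For $i=1,2$ we have $p\nmid i$, as $p$ is odd, so $n\mid\binom ni$ and $c_i^{\binom ni}=1$.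

Let $i\ge3$. Then $c_i$ is a product of iterated commutators of contents $(a,b)$ with $a,b\ge1$ and $a+2b\ge i$. By the standard inclusion $[\gamma_j(G),\gamma_l(G)]\le\gamma_{j+l}(G)$ and induction on the length, such a commutator lies in $\gamma_{a+tb}(G)$. Since $a+tb\ge t+1$, we get $c_i\in\gamma_{t+1}(G)$. If $i<p^2$, then $p^{m-1}\mid\binom ni$, and so $c_i^{\binom ni}=1$.

It remains to show that $c_i=1$ for $i\ge p^2$. A factor of content $(a,b)$ is trivial unless $a+tb\le c$, so it suffices to show that $a,b\ge1$ and $a+tb\le c$ imply $a+2b<p^2$.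

Suppose that $c\le(p^2-1)/2$. Then $a+b\le a+tb\le c$, so $a+2b=2(a+b)-a\le2c-1\le p^2-2$.

Suppose instead that $c\le p^2-1$ and $\exp\gamma_2(G)=\exp G$. Then $t\ge2$, so $a+2b\le a+tb\le c\le p^2-1$.

In both cases $F_n(x;k)=1$ for all $x$, and $G$ is a $J$-group by Lemma~\ref{lem:closing}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(4)]
Let $G$ be nilpotent of odd order and class at most $4$. Each Sylow $p$-subgroup has class at most $4\le(p^2-1)/2$, since $p\ge3$, so it is a $J$-group by part (3). By part (1), $G$ is a $J$-group.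
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBDFG}
Dominik Bernhardt, Tim Boykett, Alice Devillers, Johannes Flake, S.~P. Glasby,
\emph{The groups $G$ satisfying a functional equation $f(xk) = xf(x)$ for some $k \in G$},
arXiv:2105.09117 (2021).

\end{thebibliography}
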